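\title{Atriodic continua whose fine covers need arbitrarily many legs}

\begin{abstract}
We construct a continuum in which every proper nondegenerate subcontinuum is an arc, which has finite open covers of arbitrarily small mesh whose nerves are simple-$m$-ods, and which is not simple-$n$-od-like for any fixed $n$. For each integer $N\ge4$ the same construction gives a continuum, with arcs as its only proper nondegenerate subcontinua, that is simple-$n$-od-like exactly when $n\ge N$. A further example cannot be approximated even by trees with a bounded number of endpoints. All examples are inverse limits of simple-$m$-ods whose bonding maps are described by words in the endpoints. The proof rests on a lifting principle: when the words can be decoded from short windows, an approximate factorization of $f\circ F$ through a small tree yields one of $F$, with the same error.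
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a compact connected metric space, and a \emph{map} is a continuous function. Let $\mathcal U$ be a finite open cover of a metric space; members of covers are always nonempty. The \emph{mesh} of $\mathcal U$ is the largest diameter of a member. The \emph{nerve} of $\mathcal U$ is the simplicial complex whose vertices are the members of $\mathcal U$ and whose simplices are the subfamilies with nonempty common intersection; we identify it with its geometric realization. The nerve of a cover of mesh less than $\epsilon$ is a combinatorial picture of the space at resolution $\epsilon$.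

For a positive integer $n$, a \emph{simple-$n$-od} is a union of $n$ arcs, its \emph{legs}, that have one end point in common and are otherwise disjoint. A continuum $K$ is \emph{simple-$n$-od-like} if for each $\epsilon>0$ it has a finite open cover of mesh less than $\epsilon$ whose nerve is a simple-$n$-od. For $n\le 2$ a simple-$n$-od is an arc, and the covers in question are chains. For $n\ge3$ a short extra leg can always be added to the picture (Lemma~\ref{lem:addleg}), so the set of $n\ge3$ for which $K$ is simple-$n$-od-like is either empty or of the form $\{N,N+1,\dots\}$, and $N$ measures how much branching the pictures of $K$ are forced to show. A simple-$m$-od with $m\ge3$ has $N=m$. It is also easy to find a continuum that has arbitrarily fine covers whose nerves are simple-$m$-ods but needs more and more legs as the mesh decreases: attach infinitely many shrinking legs at one point (Example~\ref{ex:basic}). In both cases the legs in the picture are forced for a visible reason, namely that they are present in the space.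

To forbid this reason one excludes branching in $K$ itself. A continuum $X$ is a \emph{triod} if it contains a subcontinuum $M$ such that $X\setminus M$ is the union of three nonempty mutually separated sets, that is, sets each of which misses the closures of the other two. A simple-$3$-od is a triod, with $M$ the common end point. A continuum is \emph{atriodic} if it contains no triod. A stronger requirement (Lemma~\ref{lem:atriodic}) is that every proper nondegenerate subcontinuum be an arc. The following question is posed in \cite{Kennaugh}.

\begin{quote}
\textbf{Question.} Is there a continuum $K$ such that for each $\epsilon>0$ there are a positive integer $m$ and a finite open cover of $K$ of mesh less than $\epsilon$ whose nerve is a simple-$m$-od, such that $K$ is simple-$n$-od-like for no positive integer $n$, and such that (a) $K$ is atriodic, or (b) every proper nondegenerate subcontinuum of $K$ is an arc?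
\end{quote}

The first condition cannot be omitted: a circle satisfies (b) and is simple-$n$-od-like for no $n$, but only because no fine cover of it has a tree as nerve (Example~\ref{ex:basic}). With the first condition in place one might guess that the answer is no. In a space with property (b) the branch point of a nerve corresponds to nothing in the space; it only records that several strands run close together and then part, and it seems that a finer or a cleverer cover should be able to route these strands along a bounded number of legs. This guess is wrong, and every threshold $N\ge4$ occurs as well.

\begin{theorem}\label{thm:main}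
For every $N\in\{4,5,6,\dots\}\cup\{\infty\}$ there is a continuum $K_N$, every proper nondegenerate subcontinuum of which is an arc (hence $K_N$ is atriodic), such that:
\begin{itemize}
\item if $N<\infty$, then $K_N$ is simple-$n$-od-like if and only if $n\ge N$;
\item if $N=\infty$, then for each $\epsilon>0$ the continuum $K_\infty$ has a finite open cover of mesh less than $\epsilon$ whose nerve is a simple-$m$-od for some $m$, but $K_\infty$ is not simple-$n$-od-like for any $n\ge1$.
\end{itemize}
\end{theorem}

The continuum $K_\infty$ answers both versions of the question affirmatively. The obstruction is not tied to nerves with a single branch point.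

\begin{theorem}\label{thm:trees}
There is a continuum $K_*$, every proper nondegenerate subcontinuum of which is an arc, which has for each $\epsilon>0$ a finite open cover of mesh less than $\epsilon$ whose nerve is a simple-$m$-od for some $m$, but such that for no $n$ does $K_*$ have, for every $\epsilon>0$, a finite open cover of mesh less than $\epsilon$ whose nerve is a tree with at most $n$ endpoints.
\end{theorem}

All examples are inverse limits of simple-$m_i$-ods in which every leg of the next stage runs from endpoint to endpoint of the previous stage in an order prescribed by a word (Section~\ref{sec:words}). Fine covers with nerve in a given class of trees force a composition of bonding maps to factor approximately through a tree $G$ of that class (Section~\ref{sec:prelim}). Section~\ref{sec:idea} shows on a small example how the words can be read off along $G$ and reduces both theorems to a lifting property, which removes the bonding maps one at a time until the identity of a simple-$m$-od factors through a tree with fewer than $m$ endpoints. Section~\ref{sec:lifting} proves the lifting property under one combinatorial hypothesis. That hypothesis is verified for explicit words when $G$ is a simple-$n$-od (Section~\ref{sec:ods})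 and for random words when $G$ has a bounded number of edges (Section~\ref{sec:trees}).

\section{Trees, covers and inverse limits}\label{sec:prelim}

\subsection{Trees}

A \emph{tree} is a finite connected graph without cycles, regarded as a space with a path metric $d$ in which each edge has a positive length. Vertices of degree $2$ are allowed, so a tree may be subdivided. The \emph{endpoints} are the vertices of degree $1$, and a tree is \emph{nondegenerate} if it is not a point. The arc between points $x,y$ of a tree is denoted $[x,y]$, with $[x,x]=\{x\}$. We use four elementary facts.

\begin{enumerate}
\item[(T1)] \emph{Convexity.} A connected subset of a tree that contains $x$ and $y$ contains $[x,y]$. Along $[x,y]$ the distance to a fixed point first decreases and then increases, so an open or closed ball that contains $x$ and $y$ contains $[x,y]$.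
\item[(T2)] \emph{Geodesic extension.} A function $\phi$ from the vertices of a tree to a tree $Y$ extends to a map that sends each edge $[s,s']$ linearly onto $[\phi(s),\phi(s')]$. By (T1), if $\phi(s)$ and $\phi(s')$ lie in a ball, then so does the image of the edge $[s,s']$.
\item[(T3)] \emph{Endpoints.} Each component of $G\setminus\{x\}$ contains an endpoint of the tree $G$, namely its point farthest from $x$. A nondegenerate subcontinuum $H$ of $G$ is a tree, since it meets each edge in an arc, a point or the empty set, and it has at most as many endpoints as $G$. Indeed, if an endpoint $z$ of $H$ is not an endpoint of $G$, then some component of $G\setminus\{z\}$ misses the connected set $H\setminus\{z\}$ and contains an endpoint of $G$. This component is a component of $G\setminus H$ whose only boundary point is $z$, so different $z$ give disjoint components.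
\item[(T4)] \emph{Sides.} If $B$ is an arc or a point contained in an open edge of $G$, then $G\setminus B$ has two components, the \emph{sides} of $B$. The closure of a side $W$ lies in $W\cup B$, and the arc between points on different sides contains $B$. If $B,B'$ are two disjoint such sets in one open edge, then $G\setminus(B\cup B')$ has three components, and only the middle one, which lies in the open edge, has closure meeting both $B$ and $B'$.
\end{enumerate}

Let $T(m)$ be the simple-$m$-od with center $v$, endpoints $e_1,\dots,e_m$ and legs $[v,e_c]$ of length $1$. Every negative statement in this paper is eventually reduced to the following count of endpoints.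

\begin{lemma}\label{lem:nofactor}
Let $m\ge3$ and let $G$ be a nondegenerate tree with fewer than $m$ endpoints. There are no maps $a\colon T(m)\to G$ and $b\colon G\to T(m)$ with $d(ba(x),x)<\frac1{10}$ for all $x$.
\end{lemma}

\begin{proof}
Suppose such maps exist. If $a(x)=a(y)$, then $d(x,y)<\frac15$; in particular the points $a(e_1),\dots,a(e_m)$ are distinct. Let $H$ be the union of the arcs $[a(e_r),a(e_s)]$. A point of $H$ other than the $a(e_r)$ is interior to one of these arcs, so every endpoint of $H$ is some $a(e_r)$. By (T3), $H$ has fewer than $m$ endpoints, so some $a(e_k)$ is not an endpoint of $H$. Then $H\setminus\{a(e_k)\}$ has at least two components, and each contains an endpoint of $H$. Hence $a(e_k)\in[a(e_r),a(e_s)]$ with $r,s\ne k$, and this arc lies in $a([e_r,e_s])$ by (T1). So $a(e_k)=a(y)$ for some $y\in[e_r,e_s]$, although $d(y,e_k)\ge1$.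
\end{proof}

\subsection{Two facts about arbitrary continua}

\begin{lemma}\label{lem:addleg}
If $n\ge3$ and the continuum $K$ is simple-$n$-od-like, then $K$ is simple-$(n+1)$-od-like.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be a cover of mesh less than $\epsilon$ whose nerve is a simple-$n$-od, and let $U_0$ be the vertex at the branch point. If $U_0$ were contained in the union of the other members, these would form an open cover of the connected space $K$ with disconnected nerve, which is impossible. So some $x\in U_0$ lies in no other member. The new leg will be a small ball about $x$, which has to be removed from the other members without changing their intersection pattern. Choose a finite set $Q$ that contains a point of each member other than $U_0$, a point of each nonempty intersection of two different members, and a point of the symmetric difference of each two different members other than $U_0$. None of these sets contains $x$, so we may take $x\notin Q$. Let $V$ be an open ball about $x$ with $\overline V\subset U_0\setminus Q$. Replace each $U\ne U_0$ by $U\setminus\overline V$, keep $U_0$, and add $V$.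

The new family covers $K$ because $\overline V\subset U_0$, and its mesh is less than $\epsilon$. Because of $Q$, the sets $U\setminus\overline V$ are nonempty and pairwise distinct, and together with $U_0$ they have the intersection pattern of $\mathcal U$. They differ from $U_0$ and $V$ since they miss $x$. The set $V$ meets only $U_0$, and $V\neq U_0$ because $U_0$ meets another member and so contains a point of $Q$. The new nerve is the old one with an edge attached at the branch point.
\end{proof}

\begin{lemma}\label{lem:atriodic}
If every proper nondegenerate subcontinuum of a continuum $K$ is an arc, then $K$ is atriodic.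
\end{lemma}

\begin{proof}
Suppose $X\subset K$ is a triod, with $X\setminus M=A_1\cup A_2\cup A_3$ and the $A_r$ nonempty and mutually separated. Each $A_r$ is open in $X\setminus M$ and hence in $X$, so $Y=M\cup A_1\cup A_2=X\setminus A_3$ is closed. It is connected: if $Y=P\cup P'$ were a separation with $M\subset P$, then $P'\subset A_1\cup A_2$ would be separated from $P$ and from $A_3$, and $X=(P\cup A_3)\cup P'$ would be a separation. Thus $Y$ is a proper nondegenerate subcontinuum of $K$, so it is an arc. In the arc $Y$ the complement of the subcontinuum $M$ has at most two components and is the union of the nonempty separated sets $A_1,A_2$. So $A_1$ and $A_2$ are these components: each $\overline{A_r}$ is an arc that meets $M$ in one point $z_r$, and if $M$ is nondegenerate, then $z_1,z_2$ are the two different ends of the arc $M$. The same holds for the pairs $A_1,A_3$ and $A_2,A_3$. If $M$ is nondegenerate, then $z_1,z_2,z_3$ are three different ends of the arc $M$, which is absurd. If $M$ is a point, then $X$ is a simple-$3$-od, and shortening its legs gives a proper nondegenerate subcontinuum of $K$ that is not an arc.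
\end{proof}

\subsection{Inverse limits of simple-$m$-ods}\label{subsec:limits}

Let $m_i\ge3$ for $i\ge1$, put $T_i=T(m_i)$, and let $f_i\colon T_{i+1}\to T_i$ be surjective maps. For $i\le j$ let $f_{ij}=f_i\circ\dots\circ f_{j-1}\colon T_j\to T_i$, with $f_{ii}$ the identity. The inverse limit $K=\varprojlim(T_i,f_i)$ is the set of sequences $x=(x_i)$ with $x_i\in T_i$ and $f_i(x_{i+1})=x_i$, with the metric $d_K(x,y)=\sum_i2^{-i}d(x_i,y_i)$ and the projections $\pi_i(x)=x_i$. An inverse limit of continua is a continuum, and the $\pi_i$ are onto because the $f_i$ are; in particular $K$ is nondegenerate. Since each $T_k$ has diameter $2$,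
\begin{equation}\label{eq:tail}
d_K(x,y)\le\sum_{k\le i}2^{-k}\,d\bigl(f_{ki}(x_i),f_{ki}(y_i)\bigr)+2^{1-i}.
\end{equation}

\begin{lemma}\label{lem:fibers}
\begin{enumerate}
\item[(a)] For each $\epsilon>0$ and each sufficiently large $i$ there is $\eta>0$ such that $\operatorname{diam}\pi_i^{-1}(A)<\epsilon$ whenever $A\subset T_i$ and $\operatorname{diam}A<\eta$.
\item[(b)] Let $H\subset K$ be closed and $H_i=\pi_i(H)$. Then $f_i(H_{i+1})=H_i$, and $H$ is the set of all $x\in K$ with $x_i\in H_i$ for all $i$. If $f_i$ is injective on $H_{i+1}$ for all $i\ge i_0$, then $\pi_{i_0}$ maps $H$ homeomorphically onto $H_{i_0}$.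
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $2^{1-i}<\epsilon/2$, and choose $\eta$ so that $d(s,s')<\eta$ implies $d(f_{ki}(s),f_{ki}(s'))<\epsilon/4$ for all $k\le i$. By \eqref{eq:tail}, points of $\pi_i^{-1}(A)$ are at distance less than $3\epsilon/4$.

(b) The first claim is $f_i\pi_{i+1}=\pi_i$. If $x_i\in H_i$ for all $i$, then for each $i$ some point of $H$ has $i$th coordinate $x_i$, and it is within $2^{1-i}$ of $x$ by \eqref{eq:tail}; so $x\in H$. Under the last hypothesis $\pi_{i_0}|H$ is injective, and a continuous bijection of compact metric spaces is a homeomorphism.
\end{proof}

\begin{lemma}\label{lem:covers}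
For each $\epsilon>0$ and all sufficiently large $i$, $K$ has a finite open cover of mesh less than $\epsilon$ whose nerve is a simple-$m_i$-od.
\end{lemma}

\begin{proof}
Take $i$ and $\eta$ as in Lemma~\ref{lem:fibers}(a) and subdivide $T_i$ so that the open stars of the vertices have diameter less than $\eta$. Two stars meet exactly when their vertices are adjacent, and no point lies in three stars, so the nerve of the cover by stars is the subdivided $T_i$. Since $\pi_i$ is onto, the preimages of the stars are distinct and have the same intersection pattern.
\end{proof}

For a class $\mathcal T$ of trees, call a continuum \emph{$\mathcal T$-like} if for each $\epsilon>0$ it has a finite open cover of mesh less than $\epsilon$ whose nerve is homeomorphic to a member of $\mathcal T$. The next lemma replaces covers of $K$ by maps between trees. The index $j$ that it produces is not under our control.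

\begin{lemma}\label{lem:factor}
Suppose $K$ is $\mathcal T$-like. Then for every $i$ there are $j>i$, a nondegenerate subcontinuum $G$ of a member of $\mathcal T$, a surjection $a\colon T_j\to G$ and a map $b\colon G\to T_i$ with $d(ba(x),f_{ij}(x))<\frac1{10}$ for all $x\in T_j$.
\end{lemma}

\begin{proof}
Choose $\epsilon$ so that $d_K(x,y)<\epsilon$ implies $d(\pi_i(x),\pi_i(y))<\frac1{20}$, and let $\mathcal U$ be a cover of mesh less than $\epsilon$ whose nerve $Y$ is a tree of the class; give its edges length $1$. Let $(\varphi_U)$ be a partition of unity with $\varphi_U=0$ outside $U$, and let $g\colon K\to Y$ send $x$ to the point with barycentric coordinates $\varphi_U(x)$. Then $g(x)$ lies in the simplex spanned by the members containing $x$, which is a vertex or an edge because $Y$ is one-dimensional. Pick $x_U\in U$, put $b_0(U)=\pi_i(x_U)$ and extend geodesically to $b_0\colon Y\to T_i$. If $x\in U$, then $b_0(U)$ lies in the open ball of radius $\frac1{20}$ about $\pi_i(x)$, so $d(b_0g(x),\pi_i(x))<\frac1{20}$ by (T2).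

It remains to approximate $g$ by a map that depends on one coordinate. Choose $\gamma>0$ such that $d(s,s')<\gamma$ implies $d(b_0(s),b_0(s'))<\frac1{20}$, and $\epsilon'>0$ such that $d_K(x,y)<\epsilon'$ implies $d(g(x),g(y))<\gamma$. By Lemma~\ref{lem:fibers}(a) there are $j>i$ and a subdivision of $T_j$ in which $\pi_j^{-1}$ of each closed edge has diameter less than $\epsilon'$. For each vertex $s$ choose $x_s\in\pi_j^{-1}(s)$, put $a(s)=g(x_s)$ and extend geodesically to $a\colon T_j\to Y$. If $\pi_j(x)$ lies in the edge $[s,s']$, then $a(s)$ and $a(s')$ are within $\gamma$ of $g(x)$, so $d(a\pi_j(x),g(x))<\gamma$ by (T2). Therefore $d(b_0a\pi_j(x),\pi_i(x))<\frac1{10}$ for all $x\in K$. Since $\pi_i=f_{ij}\pi_j$ and $\pi_j$ is onto, the required inequality holds with $G=a(T_j)$ and $b=b_0|G$. If $G$ were a point, then $T_i=f_{ij}(T_j)$ would lie in a ball of radius $\frac1{10}$, although its diameter is $2$.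
\end{proof}

\begin{example}\label{ex:basic}
A nondegenerate subcontinuum $G$ of a simple-$n$-od is an arc or a simple-$n'$-od with $3\le n'\le n$.

(a) Let $m\ge3$, $m_i=m$ and let every $f_i$ be the identity, so that $K$ is a copy of $T(m)$. For $n<m$ such a $G$ has fewer than $m$ endpoints, so Lemmas~\ref{lem:factor} and~\ref{lem:nofactor} show that $T(m)$ is not simple-$n$-od-like. For $n\ge m$ it is, by Lemmas~\ref{lem:covers} and~\ref{lem:addleg}.

(b) Let $m_i=i+2$, regard $T_i$ as the union of the first $m_i$ legs of $T_{i+1}$, and let $f_i$ be the identity on $T_i$ and collapse the last leg to $v$. Lemma~\ref{lem:covers} gives fine covers whose nerves are simple-$m_i$-ods. If $K$ were simple-$n$-od-like, apply Lemma~\ref{lem:factor} with $m_i>n$ and restrict $a$ to $T_i\subset T_j$, where $f_{ij}$ is the identity; this contradicts Lemma~\ref{lem:nofactor}. But $K$ contains a copy of each $T_i$, formed by the sequences that are constant from the index $i$ on, so it is not atriodic.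

(c) If the unit circle had a cover of small mesh whose nerve $Y$ is a tree, define $g$ from the circle to $Y$ as in the proof above, and $b_0$ from $Y$ to the circle by sending each vertex $U$ to a point of $U$ and each edge to the short arc. Then $b_0g(x)$ is never antipodal to $x$, so $b_0g$ is homotopic to the identity, although it factors through a contractible space.
\end{example}

\section{Word maps}\label{sec:words}

In Example~\ref{ex:basic}(b) the legs of $T_i$ survive in the limit. To destroy them we let every leg of $T_{i+1}$ cover all of $T_i$, so that a subcontinuum that contains a whole leg at infinitely many stages is the whole space, and we make the bonding maps injective on small connected sets that do not meet the preimage of the endpoints.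

\begin{definition}\label{def:words}
Let $m\ge4$ and $m'\ge1$. An \emph{admissible system} for $(m,m')$ of length $\ell$ consists of words $w_k\colon\{0,\dots,\ell\}\to\{1,\dots,m\}$, $1\le k\le m'$, such that for all $k$ and $t$
\begin{enumerate}
\item[(W1)] $w_k(0)=1$, and every letter occurs in $w_k$;
\item[(W2)] $w_k(t)\ne w_k(t+1)$;
\item[(W3)] $w_k(t)\ne w_k(t+2)$.
\end{enumerate}
The \emph{window} of length $C$ at $(k,t)$ is the word $w_k(t)\cdots w_k(t+C-1)$, where $0\le t\le\ell-C+1$. For $C\ge4$ the system is \emph{$C$-decodable} if windows of length $C$ at different places $(k,t)$ are different words, and the reverse of a window of length $C$ is never a window.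
\end{definition}

An admissible system defines the \emph{word map} $f\colon T(m')\to T(m)$ as follows. The point of leg $k$ at distance $t/\ell$ from the center goes to $e_{w_k(t)}$, and the \emph{segment} of leg $k$ between the distances $t/\ell$ and $(t+1)/\ell$ goes linearly and homeomorphically onto the arc $[e_{w_k(t)},e_{w_k(t+1)}]$, which has length $2$ by (W2). By (W1) the definitions on the legs agree at the center, which goes to $e_1$, and each leg is mapped onto $T(m)$, since its image is connected and contains all endpoints. Endpoints go to endpoints, the points mapped to endpoints are exactly the ends of segments, and each half of a segment is mapped homeomorphically onto a leg.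

From now on $4\le m_1\le m_2\le\cdots$, each $f_i\colon T_{i+1}\to T_i$ is the word map of an admissible system for $(m_i,m_{i+1})$, and $K=\varprojlim(T_i,f_i)$. Let $v_i$ be the center and $\Omega_i$ the set of endpoints of $T_i$. The next lemma uses neither (W3) nor decodability.

\begin{lemma}\label{lem:arcs}
Every proper nondegenerate subcontinuum $H$ of $K$ is an arc.
\end{lemma}

\begin{proof}
Let $H_i=\pi_i(H)$. If $H_i$ contained a whole leg for infinitely many $i$, then $H_{i-1}=T_{i-1}$ for infinitely many $i$, hence $H_i=T_i$ for all $i$, and $H=K$ by Lemma~\ref{lem:fibers}(b). So there is $i_0$ such that for $i\ge i_0$ the continuum $H_i$ is nondegenerate and contains no whole leg. By (T1), such an $H_i$ contains at most one point of $\Omega_i$, and it does not contain both $v_i$ and a point of $\Omega_i$. Call $i\ge i_0$ \emph{marked} if $H_i$ meets $\Omega_i$. Since endpoints go to endpoints, $i$ is marked whenever $i+1$ is.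

Suppose that all $i\ge i_0$ are marked. Then $v_i\notin H_i$, so $H_i$ is a subarc of one leg that contains the endpoint of the leg. If $H_{i+1}$ contained the whole last segment of its leg, $H_i$ would contain two points of $\Omega_i$. So $H_{i+1}$ lies in the last segment, where $f_i$ is injective, and $H$ is homeomorphic to the arc $H_{i_0}$ by Lemma~\ref{lem:fibers}(b).

Otherwise some $i_1\ge i_0$ is unmarked, and then all $i\ge i_1$ are. For $i\ge i_1$ no point of $H_{i+1}$ maps into $\Omega_i$, so the connected set $H_{i+1}$ contains no end of a segment and lies in the interior of one segment, where $f_i$ is injective. Hence $H$ is homeomorphic to $H_{i_1+1}$, a nondegenerate subcontinuum of a segment.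
\end{proof}

\section{Reading words in a tree}\label{sec:idea}

\subsection{The smallest case}

\begin{example}\label{ex:small}
The words $w_1=1234$, $w_2=1243$, $w_3=1324$ form an admissible system for $(4,3)$ of length $3$. We show that its word map $f\colon T(3)\to T(4)$ does not factor through an arc.

Suppose $f=ba$ with $a\colon T(3)\to[0,1]$ and $b\colon[0,1]\to T(4)$. Call $s\in[0,1]$ a \emph{mark of letter $c$} if $b(s)=e_c$. Let $s_{k,t}$ be the image under $a$ of the point of leg $k$ at distance $t/3$ from the center; it is a mark of letter $w_k(t)$. The marks $s_{k,t}$ and $s_{k,t+1}$ differ by (W2). The image under $a$ of the segment joining the two points contains the interval between these marks, and $f$ sends no interior point of the segment to an endpoint. So no mark lies strictly between $s_{k,t}$ and $s_{k,t+1}$: as $t$ increases, leg $k$ moves to the next mark on the right or to the next mark on the left. It cannot turn, because a step to the right followed by a step to the left, or the reverse, gives $s_{k,t+2}=s_{k,t}$, contrary to (W3). All three legs start at the mark $a(v)$, so the sequence $s_{k,0},\dots,s_{k,3}$ is determined by its direction. Two of the three legs have the same direction and therefore spell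 the same word, which is false. (The first two legs alone fit on an arc, with marks $4\,3\,2\,\mathbf{1}\,2\,4\,3$; the third word begins with $13$ and has nowhere to go.)
\end{example}

The map $b$ writes letters along the tree $G$ through which we factor, and each leg of the domain reads its word from them, moving in one direction along an edge. Three things separate the example from the theorems. First, Lemma~\ref{lem:factor} gives an approximate factorization, so marks must be replaced by thicker sets. Second, $G$ has branch points, near which a mark has more than two neighbors and a leg can wander for a while. Third, the map that factors is $f_{ij}=f_i\circ f_{i+1,j}$ with $j$ large. Its domain consists of many arcs lying over the legs of $T_{i+1}$; arcs over the same leg spell the same word and may be glued together by $a$, and the reader may turn where two such arcs meet. So reading the words of $f_i$ cannot give a contradiction at once. What it gives is that $a$ glues two points only if they have almost the same image in $T_{i+1}$, and this means that $f_{i+1,j}$ itself factors approximately through $G$. We can then repeat the argument with $i+1$.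

\subsection{The lifting property}

Write $T=T(m)$ and $T'=T(m')$. A \emph{leg map} is a map $F\colon S\to T'$, where $S$ is a tree written as a finite union of arcs, the \emph{pieces}, any two of which meet at most in a common end, and $F$ maps each piece homeomorphically onto a leg of $T'$. The ends of the pieces are the \emph{nodes}.

\begin{definition}\label{def:lifting}
A word map $f\colon T'\to T$ has the \emph{lifting property over} a nondegenerate tree $G$ if for every leg map $F\colon S\to T'$, every surjection $a\colon S\to G$ and every map $b\colon G\to T$ with $d(ba(p),fF(p))<\frac1{10}$ for all $p\in S$, there is a map $b'\colon G\to T'$ with $d(b'a(p),F(p))<\frac1{10}$ for all $p\in S$.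
\end{definition}

The property depends only on the topological type of $G$, not on its edges or its metric. The error in the conclusion equals the error in the hypothesis, so the property can be applied any number of times; this is needed because $j$ is not bounded in Lemma~\ref{lem:factor}.

\begin{proposition}\label{prop:descent}
Let $K=\varprojlim(T_i,f_i)$ be as in Section~\ref{sec:words}, let $\mathcal T$ be a class of trees and $i_0\ge1$. Suppose that every nondegenerate subcontinuum $G$ of a member of $\mathcal T$ has fewer than $m_{i_0}$ endpoints and that $f_i$ has the lifting property over every such $G$ for every $i\ge i_0$. Then $K$ is not $\mathcal T$-like.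
\end{proposition}

\begin{proof}
For $i<j$ the map $f_{i+1,j}\colon T_j\to T_{i+1}$ is a leg map for a suitable choice of pieces. For $i+1=j$ take the legs of $T_j$. If $f_{i+1,j}$ is a leg map, cut each of its pieces into the preimages of the half segments of the leg of $T_{i+1}$ onto which it is mapped; since $f_i$ maps each half segment homeomorphically onto a leg, $f_{ij}=f_if_{i+1,j}$ is a leg map for these smaller pieces.

Suppose $K$ is $\mathcal T$-like. Lemma~\ref{lem:factor} gives $j>i_0$, $G$, a surjection $a\colon T_j\to G$ and $b_{i_0}\colon G\to T_{i_0}$ with $b_{i_0}a$ within $\frac1{10}$ of $f_{i_0j}$. If $i_0\le i<j$ and $b_i\colon G\to T_i$ is such that $b_ia$ is within $\frac1{10}$ of $f_{ij}=f_if_{i+1,j}$, then the lifting property of $f_i$, with $S=T_j$ and $F=f_{i+1,j}$, gives $b_{i+1}\colon G\to T_{i+1}$ with $b_{i+1}a$ within $\frac1{10}$ of $f_{i+1,j}$. We arrive at $b_j$ with $b_ja$ within $\frac1{10}$ of the identity of $T_j$. This contradicts Lemma~\ref{lem:nofactor}, since $G$ has fewer than $m_{i_0}\le m_j$ endpoints.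
\end{proof}

\begin{remark}\label{rem:fails}
Let $m'\ge m$. If $f=ba$ with $a\colon T'\to G$ onto and $G$ has fewer than $m'$ endpoints, then $f$ does not have the lifting property over $G$: take $F$ to be the identity and use Lemma~\ref{lem:nofactor}. This shows what can go wrong without our conditions on words. If all words are equal, which decodability forbids, then $f$ factors through an arc, with $a$ the distance from the center. If (W3) is dropped and $w_k(t)=1$ for all even $t$, then $f$ factors through a simple-$(m-1)$-od $G$ with legs numbered $2,\dots,m$: let $b$ map leg $c$ linearly onto $[e_1,e_c]$ with the center going to $e_1$, and let $a$ map each segment linearly onto the leg numbered by the letter at its odd end, with its even end going to the center.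
\end{remark}

\section{The lifting proposition}\label{sec:lifting}

\subsection{Setting}\label{subsec:setting}

Throughout this section we fix a $C$-decodable admissible system for $(m,m')$ of length $\ell\ge10C$, where $C\ge4$, with word map $f\colon T'\to T$; a leg map $F\colon S\to T'$; a tree $G$ with $E\ge1$ edges; a surjection $a\colon S\to G$; and a map $b\colon G\to T$ such that, with $\delta=\frac1{10}$,
\begin{equation}\label{eq:approx}
d\bigl(ba(p),fF(p)\bigr)<\delta\qquad(p\in S).
\end{equation}

A piece $J$ is mapped by $F$ onto a leg $k=k(J)$. A point $p\in J$ is at \emph{time} $\tau\in[0,\ell]$ if $F(p)$ is at distance $\tau/\ell$ from the center, so two points of $J$ at times $\tau,\tau'$ have $F$-values at distance $|\tau-\tau'|/\ell$. The point of $J$ at the integer time $t$ is written $p_{J,t}$ and called a \emph{stop}, and the arcs $[p_{J,t},p_{J,t+1}]$ are called \emph{steps}. With $w=w_{k(J)}$ we have $fF(p_{J,t})=e_{w(t)}$, and $fF$ maps the step $[p_{J,t},p_{J,t+1}]$ homeomorphically onto $[e_{w(t)},e_{w(t+1)}]$. At a node $z$, either $F(z)$ is the center of $T'$ and all pieces containing $z$ are at time $0$, or $F(z)$ is an endpoint and all of them lie over the same leg and are at time $\ell$.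

\subsection{Blobs}

Under \eqref{eq:approx} the map $b$ need not hit the endpoints of $T$, and $a$ may oscillate near a stop. We therefore use two radii: the large radius $\frac12$ absorbs the oscillation into one connected set, and the small radius $\delta$ singles out the sets that $S$ really visits.

Let $\Delta_c$ be the closed ball of radius $\frac12$ about $e_c$ in $T$; these $m$ balls are disjoint. A \emph{blob of letter $c$} is a component of $b^{-1}(\Delta_c)$. Blobs are closed and connected, and distinct blobs are disjoint. A point $s$ of a blob of letter $c$ is \emph{deep} if $d(b(s),e_c)\le\delta$, and a blob is \emph{deep} if it has a deep point. By \eqref{eq:approx}, $a(p_{J,t})$ is a deep point of a blob of letter $w_{k(J)}(t)$. We denote this blob by $B(J,t)$, or by $B(y)$ if $y=p_{J,t}$, and say that $J$ \emph{visits} it at time $t$. By (W2) and (W3),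
\begin{equation}\label{eq:distinct}
B(J,t)\ne B(J,t')\quad\text{if }|t-t'|\in\{1,2\}.
\end{equation}
A blob without vertices lies in an open edge and is an arc or a point, so it has two sides by (T4), and every other blob lies on one of them. We say that it \emph{separates} two sets if they lie on different sides.

\begin{lemma}\label{lem:blobs}
\begin{enumerate}
\item[(a)] There are finitely many deep blobs, and at most $E+1$ of them contain a vertex.
\item[(b)] If $p\in[p_{J,t},p_{J,t+1}]$ and $a(p)$ is a deep point of a blob $B$, then there is $t^*\in\{t,t+1\}$ with $B(J,t^*)=B$ and $a([p,p_{J,t^*}])\subset B$.
\item[(c)] Every deep blob is visited by some piece.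
\item[(d)] Let $B$ be a deep blob in an open edge. An arc in $S$ whose ends are mapped by $a$ to different sides of $B$ contains a point $p$ such that $a(p)$ is a deep point of $B$. In particular $B$ does not separate $B(J,t)$ from $B(J,t+1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The tree $G$ has $E+1$ vertices. Let $s,s'$ be deep points of different blobs, with $s$ in a blob of letter $c$. Some point $s''$ of $[s,s']$ has $b(s'')\notin\Delta_c$, since otherwise $s'$ would lie in the blob of $s$. Then $d(b(s),b(s''))>\frac12-\delta$, so by uniform continuity of $b$ the distance $d(s,s')\ge d(s,s'')$ is bounded below by a positive constant. A compact space contains only finitely many points with such mutual distances.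

(b) Let $c$ be the letter of $B$ and $w=w_{k(J)}$. Then $d(fF(p),e_c)<2\delta$, and $fF(p)$ lies in $[e_{w(t)},e_{w(t+1)}]$, which is at distance $1$ from $e_c$ unless $c\in\{w(t),w(t+1)\}$. So $c=w(t^*)$ with $t^*\in\{t,t+1\}$. The map $fF$ sends $[p,p_{J,t^*}]$ onto $[fF(p),e_c]$, which lies within $2\delta$ of $e_c$. Hence $ba$ stays within $3\delta<\frac12$ of $e_c$ on $[p,p_{J,t^*}]$, and the connected set $a([p,p_{J,t^*}])$ lies in one component of $b^{-1}(\Delta_c)$, which is $B$.

(c) A deep point is $a(p)$ for some $p$, since $a$ is onto; apply (b).

(d) The image of the arc is connected, so by (T1) and (T4) it contains $B$ and with it a deep point. If the arc is a step $[p_{J,t},p_{J,t+1}]$, then (b) shows that $B$ is $B(J,t)$ or $B(J,t+1)$, whereas a blob separated from another by $B$ is disjoint from $B$.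
\end{proof}

For an edge $\sigma$ of $G$ let $B^1<\dots<B^h$, with $h=h_\sigma\ge0$, be the deep blobs contained in the open edge, in their order along it. The number $r$ is the \emph{position} of $B^r$, and the positions $1<r<h$ are \emph{interior}. The next lemma is the analogue of the monotone motion in Example~\ref{ex:small}.

\begin{lemma}\label{lem:monotone}
Let $B(J,t)=B^r$ with $1<r<h$. If $t'=t\pm1\in[0,\ell]$, then $B(J,t')\in\{B^{r-1},B^{r+1}\}$. If $0<t<\ell$, then $\{B(J,t-1),B(J,t+1)\}=\{B^{r-1},B^{r+1}\}$.
\end{lemma}

\begin{proof}
Suppose $B(J,t')$ is neither $B^{r-1}$ nor $B^{r+1}$. Then it lies in one component of $G\setminus(B^{r-1}\cup B^{r+1})$. The middle component lies in the open edge and contains no deep blob but $B^r$, and $B(J,t')\ne B^r$ by \eqref{eq:distinct}. So $B(J,t')$ lies in an outer component and is separated from $B^r$ by $B^{r-1}$ or $B^{r+1}$, contrary to Lemma~\ref{lem:blobs}(d). The second statement follows because $B(J,t-1)\neq B(J,t+1)$ by \eqref{eq:distinct}.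
\end{proof}

The stops and steps are the vertices and edges of a subdivision of $S$. So the arc in $S$ between two stops passes a sequence of stops $y_0,y_1,\dots,y_n$ in which consecutive terms are at consecutive times of a common piece. We call this sequence a \emph{walk}. Three properties of walks will be used.
\begin{enumerate}
\item[(A1)] If $0<q<n$ and $y_q$ is not a node, then $y_{q-1},y_q,y_{q+1}$ are at times $t-1,t,t+1$ or $t+1,t,t-1$ of one piece. From a node to the next node of the walk there are exactly $\ell$ steps, through all integer times of one piece.
\item[(A2)] Each step changes $F$ by $1/\ell$.
\item[(A3)] If $q<q'$ and a deep blob $B$ in an open edge separates $B(y_q)$ from $B(y_{q'})$, then $B=B(y_{q''})$ for some $q<q''<q'$.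
\end{enumerate}
Here (A1) holds because an arc does not backtrack, and (A3) because otherwise Lemma~\ref{lem:blobs}(d) would keep $B(y_q),B(y_{q+1}),\dots,B(y_{q'})$ on one side of $B$.

\subsection{Reading the position in $T'$}

Decodability enters only through the following lemma.

\begin{lemma}\label{lem:agree}
Let $r'\ge r+C-1$. Suppose that each of two pieces $J,J'$ visits $B^r,B^{r+1},\dots,B^{r'}$ at consecutive times, in increasing or in decreasing order of time; the case of two such series of visits by one piece is allowed. Then $k(J)=k(J')$, and each of these blobs is visited at the same time in both series.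
\end{lemma}

\begin{proof}
Let $u$ be the word formed by the letters of $B^r,\dots,B^{r+C-1}$. An increasing series makes $u$ a window, and a decreasing one makes the reverse of $u$ a window. Both cannot happen, so the two orders are the same. The window $u$, or its reverse, occurs at only one place $(k,t)$, so $k(J)=k(J')$ and the two visits to $B^r$ are at the same time. The other visits follow at consecutive times in the same order.
\end{proof}

In this situation we say that $J$ and $J'$ \emph{agree} on $[r,r']$. To use the lemma at a blob we need room on both sides of it. Call an edge \emph{long} if $h_\sigma\ge8C$, and call the blobs $B^r$ of a long edge with $4C\le r\le h_\sigma-4C+1$ its \emph{zone blobs}; there are at least two. The \emph{zone} $\mathcal Z$ is the set of all zone blobs of all long edges.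

\begin{lemma}\label{lem:psi}
If $B(J,t)=B(J',t')\in\mathcal Z$, then $F(p_{J,t})=F(p_{J',t'})$.
\end{lemma}

For $B\in\mathcal Z$ we write $\psi(B)\in T'$ for this common value, which exists by Lemma~\ref{lem:blobs}(c). If the two pieces run through many common blobs, the lemma is Lemma~\ref{lem:agree}. The difficulty is that $J$ may come from the left and end near the given blob while $J'$ begins near it and leaves to the right, so that they read almost nothing in common. Then we use that $S$ is connected: a walk from $J$ to $J'$ has to cross this part of the edge, and it reads a long window of each.

\begin{proof}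
Let $B^r$ be the common blob, in the long edge $\sigma$ with $h=h_\sigma$.

\emph{Passages.} Follow $J$ forward in time from $t$ until it visits position $1$ or $h$ or the time reaches $\ell$, and backward until it visits position $1$ or $h$ or the time reaches $0$. By Lemma~\ref{lem:monotone} the blobs visited lie in $\sigma$, and their positions change by $1$ at each step, monotonically in time. They form an interval $[\lambda_1,\lambda_2]\ni r$, the \emph{passage} of the visit. An end of the passage that is an interior position is visited at time $0$ or $\ell$, and conversely a position of the passage that is visited at time $0$ or $\ell$ is an end. The passage has at least $4C$ positions: if both ends are interior it uses all times and has $\ell+1$ positions, and otherwise it contains $[1,r]$ or $[r,h]$. Let $[\mu_1,\mu_2]\ni r$ be the passage of the visit of $J'$.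

If the passages share at least $C$ positions, then $J$ and $J'$ agree on their intersection, which contains $r$, and we are done. Assume they share fewer than $C$. Then neither contains the other, and after exchanging $J$ and $J'$ if necessary, $\lambda_1<\mu_1\le r\le\lambda_2<\mu_2$ and $\lambda_2-\mu_1+1<C$. The positions $\lambda_2$ and $\mu_1$ are interior, so
\begin{equation}\label{eq:ends}
J\text{ is at time $0$ or $\ell$ at }\lambda_2,\qquad J'\text{ is at time $0$ or $\ell$ at }\mu_1 .
\end{equation}
Put $r_-=\lambda_2-3C+1$ and $r_+=\mu_1+3C-1$, so that $[r_-,\lambda_2]$ and $[\mu_1,r_+]$ have $3C$ positions (Figure~\ref{fig:passages}). From $\lambda_1\le\lambda_2-4C+1$, $\mu_2\ge\mu_1+4C-1$ and $0\le\lambda_2-\mu_1<C-1$ we get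
\[
1\le\lambda_1<r_-<\mu_1\le\lambda_2<r_+<\mu_2\le h,\qquad 1<r_+-r_-<6C<\ell .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.48cm,y=0.6cm]
\draw (0,0)--(24,0);
\draw (0,-0.12)--(0,0.12) (2,-0.12)--(2,0.12) (5,-0.12)--(5,0.12) (11,-0.12)--(11,0.12) (13,-0.12)--(13,0.12) (19,-0.12)--(19,0.12) (22,-0.12)--(22,0.12) (24,-0.12)--(24,0.12);
\node[below] at (0,-0.1) {$1$};
\node[below] at (2,-0.1) {$\lambda_1$};
\node[below] at (5,-0.1) {$r_-$};
\node[below] at (11,-0.1) {$\mu_1$};
\node[below] at (13,-0.1) {$\lambda_2$};
\node[below] at (19,-0.1) {$r_+$};
\node[below] at (22,-0.1) {$\mu_2$};
\node[below] at (24,-0.1) {$h$};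
\draw[very thick] (2,1)--(13,1);
\fill (13,1) circle (2pt);
\node[left] at (2,1) {$J$};
\draw[very thick] (11,2)--(22,2);
\fill (11,2) circle (2pt);
\node[right] at (22,2) {$J'$};
\draw[thick,dashed,->] (5,3)--(19,3);
\node[left] at (5,3) {walk};
\draw[dotted] (5,0)--(5,3) (19,0)--(19,3) (11,0)--(11,3) (13,0)--(13,3);
\end{tikzpicture}
\caption{Positions of deep blobs along a long edge. Two pieces $J,J'$ pass through the positions $[\lambda_1,\lambda_2]$ and $[\mu_1,\mu_2]$, which overlap little; the dots mark ends of the pieces. A walk in $S$ crosses $[r_-,r_+]$ and shares a long stretch with each piece.}
\label{fig:passages}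
\end{figure}

\emph{A monotone crossing.} Consider the walk from the stop at which $J$ visits $B^{r_-}$ in its passage to the stop at which $J'$ visits $B^{r_+}$ in its passage. Let $q_2$ be the first index with $B(y_{q_2})=B^{r_+}$ and $q_1$ the last index before $q_2$ with $B(y_{q_1})=B^{r_-}$. All positions in $[r_-,r_+]$ are interior, so Lemma~\ref{lem:monotone} applies to them. The blob $B(y_{q_1+1})$ has position $r_-\pm1$, and $r_--1$ is excluded, since by (A3) the blob $B^{r_-}$ would be visited again before $q_2$. By induction and the choice of $q_1,q_2$, the blobs with indices strictly between $q_1$ and $q_2$ have positions in the open interval $(r_-,r_+)$. The position changes by $\pm1$ at each step, and by (A1) its direction can change only at a node. Two nodes strictly between $q_1$ and $q_2$ would force a monotone move by $\ell>r_+-r_-$ positions, so there is at most one. The walk does not turn there, since after a turn the position would decrease up to the index $q_2$, where it has to rise to $r_+$. So from $q_1$ to $q_2$ the walk visits the positions $r_-,r_-+1,\dots,r_+$ in this order.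

\emph{No node strictly between $q_1$ and $q_2$.} One piece $J_1$ visits all these positions at consecutive times. It agrees with $J$ on $[r_-,\lambda_2]$, so by \eqref{eq:ends} it is at time $0$ or $\ell$ at $\lambda_2$. But it visits $\lambda_2-1,\lambda_2,\lambda_2+1$ at consecutive times, a contradiction.

\emph{One node $z$, at position $\rho$ with $r_-<\rho<r_+$.} A piece $J_1$ visits $r_-,\dots,\rho$ and a piece $J_2$ visits $\rho,\dots,r_+$ at consecutive times, and both are at time $0$ or $\ell$ at $\rho$. If $\rho>\lambda_2$, then $J_1$ visits $r_-,\dots,\lambda_2+1$, and the contradiction of the previous case recurs. If $\rho<\mu_1$, then $J_2$ agrees with $J'$ on $[\mu_1,r_+]$, so it is at time $0$ or $\ell$ at $\mu_1$, but it visits $\mu_1-1,\mu_1,\mu_1+1$ at consecutive times. Hence $\mu_1\le\rho\le\lambda_2$. Each of $[r_-,\rho]$ and $[\rho,r_+]$ has at least $3C-(\lambda_2-\mu_1)>2C$ positions, so $J_1$ agrees with $J$ on the first and $J_2$ agrees with $J'$ on the second. Thus $J$ is at time $0$ or $\ell$ at $\rho$, so $\rho$ is an end of its passage, and $\rho>\lambda_1$ gives $\rho=\lambda_2$. Also $J'$ is at time $0$ or $\ell$ at $\rho$, and $\rho<\mu_2$ gives $\rho=\mu_1$. Therefore $r=\rho$. At this position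 $J$ has the leg and the time of $J_1$, and $J'$ those of $J_2$, so $F(p_{J,t})=F(z)=F(p_{J',t'})$.
\end{proof}

\subsection{From the zone to all of $G$}

The function $\psi$ tells us where $b'$ should send the zone blobs. On the rest of $G$ nothing can be read, and we need to know that pieces spend little time there. For an integer $D\ge1$, the zone is \emph{$D$-dense} if for every piece $J$, among any $D$ consecutive integer times in $[0,\ell]$ there is one, $t$, with $B(J,t)\in\mathcal Z$.

\begin{proposition}\label{prop:lifting}
In the setting of Section~\ref{subsec:setting}, suppose that the zone is $D$-dense and $\ell\ge80(E+1)D$. Then there is a map $b'\colon G\to T'$ with $d(b'a(p),F(p))<\frac1{10}$ for all $p\in S$.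
\end{proposition}

It suffices to show that $F$ varies little on each fiber of $a$. The zone blobs cut $G$ into regions. A point of $S$ over a region is close in time to a visit to a blob on the boundary of the region, and the values of $\psi$ on these boundary blobs are linked by short walks. A region has at most $E+1$ boundary blobs, so the errors add up to a multiple of $ED/\ell$; this is where the lower bound on $\ell$ is used.

\begin{proof}
\emph{Step 1: regions.} Since $\ell+1\ge D$, the zone is nonempty, and it is finite. A \emph{region} is a component $U$ of $G\setminus\bigcup\mathcal Z$. Regions are open, there are finitely many, and the boundary of a region lies in $\bigcup\mathcal Z$. We say that $B\in\mathcal Z$ \emph{bounds} $U$ if $B$ meets $\overline U$.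

(i) \emph{At most $E+1$ blobs bound $U$.} If no two of them lie in the same edge, there are at most $E$. If two of them, $B$ and $B'$, lie in one edge, then by (T4) $U$ lies in the middle component of $G\setminus(B\cup B')$, so $U$ is an open interval with two boundary points, and at most $2\le E+1$ disjoint blobs bound it.

(ii) \emph{If $B\in\mathcal Z$ does not bound $U$, then some blob bounding $U$ separates $U$ from $B$.} The arc from a point of $U$ to a point of $B$ first leaves $U$ at a point of a bounding blob $B'\neq B$. If $U$ and $B$ were on the same side of $B'$, the arc would lie in that side by (T1) and miss $B'$.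

(iii) \emph{If $B'$ bounds $U$, every other blob bounding $U$ lies on the same side $W$ of $B'$ as $U$.} It meets $\overline U\subset W\cup B'$, hence it meets $W$.

\emph{Step 2: if $a(p)\in U$, then $d(F(p),\psi(B))\le D/\ell$ for some $B$ bounding $U$.} Let $p\in J$ be at time $\tau$. Since $\ell+1\ge2D$, one of $[\tau,\ell]$ and $[0,\tau]$ contains at least $D$ integers. We treat the first case; in the second, reverse all inequalities between times. Let $t\ge\tau$ be the least integer with $B(J,t)\in\mathcal Z$. By density $t-\tau\le D$, and $F(p_{J,t})=\psi(B(J,t))$, so it is enough to show that $B(J,t)$ bounds $U$. If not, by (ii) some $B'$ bounding $U$ separates $U$ from $B(J,t)$. By Lemma~\ref{lem:blobs}(d) there is $p'\in[p,p_{J,t}]$ with $a(p')$ deep in $B'$, and its time is less than $t$ because $a(p_{J,t})\notin B'$. Lemma~\ref{lem:blobs}(b), applied to a step containing $p'$, gives an integer $t^*\le t$ with $B(J,t^*)=B'$ and $a([p',p_{J,t^*}])\subset B'$, and $t^*\ne t$ since $B'\ne B(J,t)$. If $t^*\ge\tau$, this contradicts the choice of $t$. If $t^*<\tau$, then $p\in[p_{J,t^*},p']$ and $a(p)\in B'$, contrary to $a(p)\in U$.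

\emph{Step 3: if $B,B^*$ bound $U$, then $d(\psi(B),\psi(B^*))\le2ED/\ell$.} Consider first any walk and indices $q<q'$ with $B(y_q),B(y_{q'})\in\mathcal Z$ and no visit to $\mathcal Z$ in between. By density the stops strictly between do not include all stops of a piece. By (A1) they include at most one node, so they lie in at most two pieces, with at most $D-1$ in each. Thus $q'-q\le2D-1$, and $d(\psi(B(y_q)),\psi(B(y_{q'})))<2D/\ell$ by (A2).

Now let $B\ne B^*$ and take a walk from a stop visiting $B$ to a stop visiting $B^*$. List the indices at which it visits a blob bounding $U$, and let $q<q'$ be successive ones with $B'=B(y_q)\neq B''=B(y_{q'})$. There is no visit to $\mathcal Z$ between them. For suppose $B(y_s)\in\mathcal Z$ with $q<s<q'$. This blob does not bound $U$, so by (ii) some $B'''$ bounding $U$ separates it from $U$. One of $B',B''$ differs from $B'''$ and lies on the side of $U$ by (iii). By (A3), $B'''$ is visited strictly between $q$ and $s$ or strictly between $s$ and $q'$, although $q,q'$ are successive. Hence $d(\psi(B'),\psi(B''))<2D/\ell$. In the graph on the blobs bounding $U$ that joins two blobs when their $\psi$-values are at distance less than $2D/\ell$, the blobs $B$ and $B^*$ are therefore connected.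 By (i) a shortest path has at most $E$ edges.

\emph{Step 4: $\operatorname{diam}F(a^{-1}(s))\le\frac1{20}$ for every $s\in G$.} If $s$ lies in a region, Steps 2 and 3 bound the diameter by $(2D+2ED)/\ell$. Let $s\in B\in\mathcal Z$ and $a(p)=s$ with $p\in J$, and let $t$ be an integer nearest to the time of $p$. We claim that $d(F(p),\psi(B))\le(\frac12+D+2ED)/\ell$. If $B(J,t)=B$, the distance is at most $\frac1{2\ell}$. Otherwise $a(p_{J,t})\notin B$. Let $p^*$ be the point of $[p,p_{J,t}]$ farthest from $p$ with $a([p,p^*])\subset B$. There are points $p_n\in[p^*,p_{J,t}]$ with $p_n\to p^*$ and $a(p_n)\notin B$. Since $a(p_n)\to a(p^*)\in B$ and the other zone blobs form a closed set disjoint from $B$, the points $a(p_n)$ eventually lie in regions, and infinitely many lie in one region $U$. Then $a(p^*)\in\overline U$, so $B$ bounds $U$. For $p_n$ with $a(p_n)\in U$ we have $d(F(p),F(p_n))\le\frac1{2\ell}$, and Steps 2 and 3 give $d(F(p_n),\psi(B))\le(D+2ED)/\ell$. This proves the claim. In both cases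
\[
\operatorname{diam}F(a^{-1}(s))\le\frac{1+2D+4ED}{\ell}\le\frac{4(E+1)D}{\ell}\le\frac1{20}.
\]

\emph{Step 5: the map $b'$.} There is $\zeta>0$ such that $d(a(p),a(p'))<\zeta$ implies $d(F(p),F(p'))<\frac1{10}$. Otherwise there are $p_n,p_n'$ with $d(a(p_n),a(p'_n))\to0$ and $d(F(p_n),F(p'_n))\ge\frac1{10}$, and the limits along a subsequence are two points of one fiber that violate Step 4. Subdivide $G$ into edges of length less than $\zeta$. For each vertex $s$ choose $p_s\in a^{-1}(s)$, which is possible because $a$ is onto, put $b'(s)=F(p_s)$, and extend geodesically. If $a(p)$ lies in the edge $[s,s']$, then $b'(s)$ and $b'(s')$ lie in the open ball of radius $\frac1{10}$ about $F(p)$, and so does $b'a(p)$ by (T2).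
\end{proof}

\section{Simple-$n$-ods: proof of Theorem~\ref{thm:main}}\label{sec:ods}

It remains to find words for which the zone is $D$-dense with $D$ much smaller than $\ell$, for all choices of $S,F,a,b$. When $G$ has one branch point, a piece can linger only near it, where few letters are available. So we want every short window to contain all letters.

\begin{lemma}\label{lem:explicit}
For $m\ge4$ and $m'\ge1$ there are $C\ge4$, $\ell\ge1360\,mC$ and a $C$-decodable admissible system for $(m,m')$ of length $\ell$ in which every window of length $C$ contains all $m$ letters.
\end{lemma}

\begin{proof}
Let $\nu\ge2$. There is a cyclic binary sequence of length $2^\nu$ in which each binary word of length $\nu$ occurs exactly once. To see this, take the digraph with vertex set $\{0,1\}^{\nu-1}$ and, for each binary word $x_1\cdots x_\nu$, an edge $x_1\cdots x_{\nu-1}\to x_2\cdots x_\nu$ with that label. It is strongly connected and all in- and out-degrees are $2$, so it has an Eulerian circuit. Record the last bit of each edge along the circuit; since consecutive labels overlap in $\nu-1$ bits, the label of each edge is formed by the last $\nu$ bits recorded cyclically up to that edge.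

Cut the sequence into $m'$ disjoint intervals of length $L=\lfloor2^\nu/m'\rfloor$ and discard the rest. Replace each bit $0$ by the block $\beta_0=1\,2\,3\,4\,5\cdots m$ and each bit $1$ by the block $\beta_1=1\,2\,4\,3\,5\cdots m$. This gives words $w_1,\dots,w_{m'}$ with $\ell=mL-1$. Put $C=m(\nu+1)$. Since $L$ grows exponentially in $\nu$ and $C$ linearly, $\ell\ge1360\,mC$ for large $\nu$.

Each word starts with $1$ and contains all letters. The letters of a block are distinct, and at a junction $\cdots p\,q\mid1\,2\cdots$ we have $p,q\ge3$, so (W2) and (W3) hold. In a window of length $C$ a block begins within the first $m$ letters, and at least $m\nu$ letters remain from there on, so the first letter $1$ of the window begins $\nu$ consecutive full blocks. Hence the window contains all letters. It also determines $\nu$ consecutive bits, so their place in the cyclic sequence, which fixes $k$ and the time of that first letter $1$, and therefore $(k,t)$. Finally, the reverse of a window contains $2$ followed by $1$, while in every word $2$ is followed by $3$ or $4$.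
\end{proof}

\begin{lemma}\label{lem:denseA}
In the setting of Section~\ref{subsec:setting}, suppose that every window of length $C$ contains all $m$ letters and that $G$ is a simple-$n'$-od with $1\le n'<m$, with its legs as edges. Then the zone is $17C$-dense.
\end{lemma}

\begin{proof}
Let $u$ be the common end of the legs. Fix a piece $J$ and write $B(t)=B(J,t)$, $p_t=p_{J,t}$, $w=w_{k(J)}$. A blob that does not contain $u$ lies in one leg. On each leg let $A^1<\dots<A^g$ be the deep blobs of this kind, ordered from $u$. Then $A^r=B^r$ for $r\le h$ and $g\le h+1$, where $A^{h+1}$, if present, contains the outer end of the leg. The only other possible deep blob is the one containing $u$, which we call $A^0$ if it exists.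

\emph{Motion on a leg.} If $B(t)=A^r$ with $r\ge2$ and $t'=t\pm1\in[0,\ell]$, then $B(t')\in\{A^{r-1},A^{r+1}\}$. Indeed, $A^{r-1}$ lies in the open edge, so by Lemma~\ref{lem:blobs}(d) $B(t')$ is not on the side of $A^{r-1}$ that contains $u$; hence $B(t')=A^s$ on the same leg with $s\ge r-1$. If $s\ge r+2$, then $A^{r+1}$ lies in the open edge and separates $A^r$ from $A^s$, which is also excluded. And $s\ne r$ by \eqref{eq:distinct}.

Call a time $t$ \emph{central} if $B(t)$ is $A^0$ or the first blob $A^1$ of a leg. If $t$ is central and $t+1$ is not, then $B(t+1)=A^r$ with $r\ge2$ and the central blob $B(t)$ is $A^{r\pm1}$, so $r=2$ and $B(t)=A^1$. By \eqref{eq:distinct} the piece cannot turn, so $B(t+s)=A^{1+s}$ on this leg for as long as $t+s\le\ell$, and all later times are noncentral. The same argument with time reversed shows that if $t$ is central and $t-1$ is not, then $B(t-s)=A^{1+s}$ on one leg for $0\le s\le t$. So the central times form an interval $I$, and before $I$ and after $I$ the piece moves monotonically through consecutive positions of a single leg. If $I$ is empty, it does so at all times.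

\emph{The interval $I$ has fewer than $C$ elements.} Suppose not. Then all $m$ letters are letters of central blobs. The first blobs carry at most $n'<m$ letters, so $A^0$ exists and its letter $c$ is not the letter of any first blob. Suppose $B(t)$ and $B(t+1)$ are both first blobs. They are different, hence on different legs, so $a(p)=u$ for some $p\in[p_t,p_{t+1}]$. Since $b(u)\in\Delta_c$, \eqref{eq:approx} gives $d(fF(p),e_c)<\frac12+\delta<1$. But $fF(p)$ lies in $[e_{w(t)},e_{w(t+1)}]$ with $w(t),w(t+1)\ne c$, at distance at least $1$ from $e_c$. So first blobs are not visited at two consecutive times, and neither is $A^0$. Visits to $A^0$ therefore alternate with visits to first blobs on $I$, and among four consecutive times of $I$ there are $t,t+2$ with $B(t)=B(t+2)=A^0$, contrary to \eqref{eq:distinct}.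

\emph{Counting.} Let $\mathcal I$ be an interval of integer times at which $J$ does not visit $\mathcal Z$. The part of $\mathcal I$ before $I$ visits consecutive positions of one leg. If the leg is long, these avoid the nonempty range $[4C,h-4C+1]$, so they all lie in $[1,4C-1]$ or all in $[h-4C+2,h+1]$, and there are at most $4C$ of them. If the leg is not long, there are at most $g\le h+1\le8C$. The same bounds hold for the part after $I$, and for all of $\mathcal I$ if $I$ is empty. So $|\mathcal I|\le8C+(C-1)+8C<17C$.
\end{proof}

\begin{remark}
The hypothesis $n'<m$ is used only in the bound for $I$, and the lemma fails without it: for $S=T'$, $G=T$, $a=f$ and $F,b$ the identities, the blobs are the $m$ balls $\Delta_c$, every time is central, and the zone is empty.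
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $m_i=N$ for all $i$ if $N<\infty$, and $m_i=i+3$ if $N=\infty$. Let $f_i$ be the word map of a system for $(m_i,m_{i+1})$ from Lemma~\ref{lem:explicit}, with constants $C_i,\ell_i$, and let $K_N$ be the inverse limit. By Lemmas~\ref{lem:arcs} and~\ref{lem:atriodic} every proper nondegenerate subcontinuum of $K_N$ is an arc and $K_N$ is atriodic. By Lemma~\ref{lem:covers}, $K_N$ has arbitrarily fine covers whose nerves are simple-$m_i$-ods. For finite $N$ this says that $K_N$ is simple-$N$-od-like, and Lemma~\ref{lem:addleg} extends this to all $n\ge N$.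

Let $1\le n<N$ and choose $i_0$ with $m_{i_0}>n$. We apply Proposition~\ref{prop:descent} to the class of simple-$n$-ods. A nondegenerate subcontinuum $G$ of a simple-$n$-od is an arc, which we view as a simple-$n'$-od with $n'=1$, or a simple-$n'$-od with $3\le n'\le n$. In both cases $n'<m_{i_0}$, and $G$ has fewer than $m_{i_0}$ endpoints because $m_{i_0}\ge4$. Let $i\ge i_0$, and let $S,F,a,b$ be as in Definition~\ref{def:lifting} for $f=f_i$. Take the legs of $G$ as edges, so that $E=n'\le m_i-1$. The zone is $D$-dense with $D=17C_i$ by Lemma~\ref{lem:denseA}, and $80(E+1)D\le1360\,m_iC_i\le\ell_i$. Proposition~\ref{prop:lifting} gives $b'$, so $f_i$ has the lifting property over $G$. Hence $K_N$ is not simple-$n$-od-like.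
\end{proof}

\section{Trees with few endpoints: proof of Theorem~\ref{thm:trees}}\label{sec:trees}

In a tree with several branch points, the blobs where a piece can change its course are spread over a cluster of vertices and of edges with few blobs. Such a cluster may have more blobs than there are letters, so counting letters no longer bounds the time spent in it. We count words instead. We shall see that in a tree with at most $E$ edges the cluster has at most $E(C+1)+1$ blobs, each with at most $5E+1$ possible neighbors in time. A piece that stays in a given cluster can spell about $(5E+1)^M$ words of length $M$, whereas (W2) and (W3) leave $m-2$ choices for each letter. If $m-2>5E+1$, random words avoid, in long windows, everything that any such cluster can spell.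

For integers $E\ge1$, $m$, $C$ put $P_0=E(C+1)+1$. Let $\mathcal R_M=\mathcal R_M(E,m,C)$ be the set of words $u_1\cdots u_M$ over $\{1,\dots,m\}$ for which there are a labeling $c\colon\{1,\dots,P_0\}\to\{1,\dots,m\}$, sets $\Gamma(x)\subset\{1,\dots,P_0\}$ with $|\Gamma(x)|\le5E+1$ for $1\le x\le P_0$, and a sequence $x_1,\dots,x_M$ with $x_{s+1}\in\Gamma(x_s)$ and $c(x_s)=u_s$. There are $m^{P_0}$ labelings, at most $(P_0+1)^{5E+1}$ choices for each $\Gamma(x)$ (list its elements and fill up with a dummy symbol), $P_0$ choices for $x_1$, and at most $5E+1$ for each further term. Hence
\begin{equation}\label{eq:count}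
|\mathcal R_M|\le m^{P_0}(P_0+1)^{(5E+1)P_0+1}(5E+1)^M .
\end{equation}

\begin{lemma}\label{lem:random}
Let $E\ge1$, $m\ge5E+4$ and $m'\ge1$. There are integers $C\ge4$, $C_1\ge 1$, $\ell$ and a $C$-decodable admissible system for $(m,m')$ of length $\ell$ such that no window of length $C_1$ lies in $\mathcal R_{C_1}(E,m,C)$ and $\ell\ge\max\{10C,\,80(E+1)D\}$, where $D=(E+3)(8C+C_1)$.
\end{lemma}

\begin{proof}
Put $q=m-2\ge5E+2$. For given $\ell$, choose $w_1,\dots,w_{m'}$ independently at random: $w_k(0)=1$, $w_k(1)$ is uniform among the other $m-1$ letters, and each further letter is uniform among the $q$ letters different from the preceding two. Then (W2) and (W3) hold. Given the earlier letters, a letter at a time $\ge1$ takes any prescribed value with probability at most $1/q$. Consequently, if the letters at $n$ different times $\ge1$ of one word are each required to equal a value determined by the earlier letters and the other words, then revealing the letters in order shows that all requirements hold with probability at most $q^{-n}$. There are at most $W=m'(\ell+1)$ windows of any given length. We bound four bad events.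

(i) \emph{Windows of length $C$ at two given different places coincide:} probability at most $q^{-(C-1)}$. For windows in different words, at least $C-1$ letters of the second window are at times $\ge1$, and they must equal letters of the first word. For windows at times $s<s'$ of one word, the letter at each time $s'+i\ge1$ must equal the earlier letter at time $s+i$.

(ii) \emph{A given window of length $C$ is the reverse of a given window, possibly itself:} probability at most $q^{-(C-1)/2}$. For different words argue as in (i). For windows at times $s,s'$ of one word $w$ the condition is $w(y)=w(\theta-y)$ for $s\le y\le s+C-1$, with $\theta=s+s'+C-1$. At most one $y$ has $y=\theta-y$, and each unordered pair $\{y,\theta-y\}$ arises from at most two values of $y$. So there are at least $(C-1)/2$ pairs of different times. Their larger elements are distinct and at least $1$, and the letter at each must equal an earlier letter.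

(iii) \emph{Some window of length $C_1$ lies in $\mathcal R_{C_1}$:} probability at most $W\,|\mathcal R_{C_1}|\,q^{-(C_1-1)}$, since a given window equals a given word with probability at most $q^{-(C_1-1)}$.

(iv) \emph{Some word misses some letter:} probability at most $m'm(1-1/q)^{\ell-1}$, because a letter that has not yet occurred is chosen with probability exactly $1/q$ at each of the times $2,\dots,\ell$.

Fix $E,m,m'$ and let $\ell\to\infty$. Put $C=3+2\lceil\log_q(8W^2)\rceil$, so that $C\ge4$, $C=O(\log\ell)$ and $q^{-(C-1)/2}\le1/(8W^2)$. Summing (i) and (ii) over at most $W^2$ pairs of places, the system fails to be $C$-decodable with probability at most $2W^2q^{-(C-1)/2}\le\frac14$. Put $C_1=\lceil(\log\ell)^2\rceil$. By \eqref{eq:count} the logarithm of the bound in (iii) is at most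
\[
\log W+P_0\log m+\bigl((5E+1)P_0+1\bigr)\log(P_0+1)+\log q-C_1\log\frac{q}{5E+1}.
\]
Since $P_0=O(\log\ell)$, the first four terms are $O(\log\ell\cdot\log\log\ell)$, and since $q>5E+1$ the last term makes the sum tend to $-\infty$. The bound in (iv) tends to $0$. So for large $\ell$ some choice of words avoids all bad events, and $\ell\ge\max\{10C,80(E+1)D\}$ because $D=O((\log\ell)^2)$.
\end{proof}

\begin{lemma}\label{lem:denseB}
Let the word system, $E$, $C$, $C_1$ and $D$ be as in Lemma~\ref{lem:random}, and let $S,F,G,a,b$ be as in Section~\ref{subsec:setting}, except that the number of edges of $G$ is only required to lie between $1$ and $E$. Then the zone is $D$-dense.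
\end{lemma}

\begin{proof}
Call an edge \emph{big} if $h_\sigma\ge C$ and \emph{small} otherwise. Call a deep blob \emph{extreme} if it contains a vertex or is the first or last blob $B^1,B^{h_\sigma}$ of an edge; there are at most $(E+1)+2E=3E+1$ extreme blobs. Let $\mathcal P$ be the set of deep blobs that are extreme or lie in a small open edge, that is, all deep blobs except those at interior positions of big edges. Each open edge contains at most $C$ members of $\mathcal P$, so $|\mathcal P|\le E+1+EC=P_0$.

\emph{No piece visits only blobs of $\mathcal P$ at $C_1$ consecutive times.} For $B\in\mathcal P$ let $\Gamma(B)$ be the set of $B'\in\mathcal P$ such that some piece visits $B$ and $B'$ at consecutive times, in either order. If $B$ is not extreme, it is at an interior position and $|\Gamma(B)|\le2$ by Lemma~\ref{lem:monotone}. Let $B$ be extreme and $B'\in\Gamma(B)$ not extreme, say $B'=B^r$ at an interior position of an edge $\sigma$. Lemma~\ref{lem:monotone} gives $B\in\{B^{r-1},B^{r+1}\}$, so $B$ is the first or last blob of $\sigma$ and $r\in\{2,h_\sigma-1\}$. There are at most $2E$ such blobs $B'$, so $|\Gamma(B)|\le(3E+1)+2E=5E+1$. Number the members of $\mathcal P$ by distinct elements of $\{1,\dots,P_0\}$, label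 each by its letter, and give unused numbers the label $1$ and the empty set $\Gamma$. A stay in $\mathcal P$ for $C_1$ consecutive times would then exhibit a window of length $C_1$ as an element of $\mathcal R_{C_1}$.

\emph{A piece $J$ has at most $E+2$ crossings,} where a \emph{crossing} is a maximal interval $[t_1,t_2]$ of integer times at which $J$ visits interior positions of one big edge $\sigma$. By Lemma~\ref{lem:monotone} the position changes monotonically by $1$ along a crossing. If $0<t_1$ and $t_2<\ell$, the lemma shows that the motion is monotone on $[t_1-1,t_2+1]$, and by maximality the positions at the times $t_1-1$ and $t_2+1$ lie in $\{1,h_\sigma\}$. So $J$ visits all of $B^1,\dots,B^{h_\sigma}$ at consecutive times. As $h_\sigma\ge C$, Lemma~\ref{lem:agree} shows that two such crossings of $\sigma$ take place at the same times, so each edge has at most one. At most two further crossings contain the time $0$ or $\ell$.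

\emph{Counting.} Let $\mathcal I$ be an interval of integer times at which $J$ does not visit $\mathcal Z$. A crossing meets $\mathcal I$ in an interval of times, which visits consecutive interior positions outside the zone. On a long edge these lie all in $[2,4C-1]$ or all in $[h_\sigma-4C+2,h_\sigma-1]$, and on an edge that is not long there are fewer than $8C$ positions; so there are at most $8C$ such times. The times of $\mathcal I$ outside the crossings visit blobs of $\mathcal P$ and form at most $E+3$ intervals, each with fewer than $C_1$ elements. Hence $|\mathcal I|<8C(E+2)+C_1(E+3)<D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trees}]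
Let $m_i=5i+4$, let $f_i$ be the word map of a system for $(m_i,m_{i+1})$ from Lemma~\ref{lem:random} with $E=i$ and constants $\ell_i,D_i$, and let $K_*$ be the inverse limit. Lemmas~\ref{lem:arcs} and~\ref{lem:covers} give the positive assertions.

For the negative one we may assume $n\ge2$, and we apply Proposition~\ref{prop:descent} with $i_0=2n$ to the class of trees with at most $n$ endpoints. By (T3) a nondegenerate subcontinuum $G$ of such a tree has $n'\le n<m_{i_0}$ endpoints. Give $G$ the edge structure without vertices of degree $2$, with $E'\ge1$ edges. Summing degrees over the $E'+1$ vertices gives $2E'\ge n'+3(E'+1-n')$, so $E'\le2n'-3\le2n-3$. Let $i\ge i_0$; then $E'\le i$. For any $S,F,a,b$ as in Definition~\ref{def:lifting} with $f=f_i$, the zone is $D_i$-dense by Lemma~\ref{lem:denseB}, and $\ell_i\ge80(i+1)D_i\ge80(E'+1)D_i$. Proposition~\ref{prop:lifting} shows that $f_i$ has the lifting property over $G$. By Proposition~\ref{prop:descent}, $K_*$ does not have arbitrarily fine covers whose nerves are trees with at most $n$ endpoints.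
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kennaugh} C.~T.~Kennaugh, \emph{Complexity of atriodic continua}, arXiv:0905.1978 (2009).
\end{thebibliography}
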